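\newtheorem{theorem}{Theorem}[section]
\newtheorem{proposition}[theorem]{Proposition}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem*{theoremA}{Theorem A}
\newtheorem*{theoremB}{Theorem B}
\newtheorem*{theoremC}{Theorem C}
\newtheorem*{theoremD}{Theorem D}
\newtheorem*{question}{Question}
\theoremstyle{definition}
\newtheorem{definition}[theorem]{Definition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}
\numberwithin{equation}{section}


\title{Area-preserving circle actions that are not differentially Fuchsian on their limit sets}

\begin{abstract}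
A group of circle diffeomorphisms is area-preserving if its diagonal action on pairs of distinct points preserves a smooth area form. Such an action is topologically conjugate to a Fuchsian one, and one may ask, for non elementary actions, whether the conjugacy can be chosen to be a diffeomorphism in restriction to the limit set $L$. We show that in general it cannot. The first counterexample is an action of the free group on two generators whose generators are locally affine near $L$. We show that the answer is positive when $L=\mathbb S^1$ or when the form is real-analytic, characterize the positive cases by a Ptolemy relation on $L$, and construct counterexamples arbitrarily $C^\infty$-close to any Fuchsian Schottky group.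
\end{abstract}

\section{Introduction}

\subsection*{The question}

Throughout, \emph{smooth} means $C^\infty$. The circle $\mathbb S^1$ is $\mathbb R/\mathbb Z$ or $\mathbb{RP}^1$ with its positive orientation, and $\mathrm{Homeo}(\mathbb S^1)$, $\mathrm{Diff}(\mathbb S^1)$ are its groups of orientation-preserving homeomorphisms and smooth diffeomorphisms. Let $\Gamma$ be a group and $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ a representation. We often write $\gamma x$ for $\rho(\gamma)(x)$ and $\gamma'$ for the derivative $\rho(\gamma)'$. The group $\Gamma$ acts diagonally, $\gamma(x,y)=(\gamma x,\gamma y)$, on the space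
\[
\mathcal C=\mathbb S^1\times\mathbb S^1\setminus\Delta
\]
of pairs of distinct points, and $\rho$ is \emph{area-preserving} if this action preserves a smooth area form on $\mathcal C$. As $\mathcal C$ is connected, we may and do take such a form positive: $\omega=f\,dx\wedge dy$ with $f>0$.

The model is the projective action of $\mathrm{PSL}(2,\mathbb R)$ on $\mathbb{RP}^1$. Here $\mathcal C$ is the space of oriented geodesics of the hyperbolic plane, and the form
\[
\omega_0=\frac{4\,dx\wedge dy}{(x-y)^2}
\]
is preserved by the whole group. We call a representation \emph{Fuchsian} if it takes values in $\mathrm{PSL}(2,\mathbb R)$, acting projectively.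

The representation $\rho$ is \emph{non elementary} if $\rho(\Gamma)$ preserves no probability measure on $\mathbb S^1$. In particular there is then no finite orbit, and $\rho(\Gamma)$ is not topologically conjugate to a group of rotations. For subgroups of $\mathrm{PSL}(2,\mathbb R)$ this is the usual notion: no fixed point in the closed disc and no invariant pair of boundary points. From the topological point of view, area-preserving actions are Fuchsian. We use this known result.

\begin{theorem}[known]\label{thm:known}
If $\rho:\Gamma\to\mathrm{Homeo}(\mathbb S^1)$ preserves a continuous volume form on $\mathcal C$, then $\rho$ is conjugate in $\mathrm{Homeo}(\mathbb S^1)$ to a representation into $\mathrm{PSL}(2,\mathbb R)$. If moreover $\rho$ is non elementary, there is a unique minimal nonempty closed invariant set $L=L_{\rho(\Gamma)}\subset\mathbb S^1$, the \emph{limit set}, and $L$ is either $\mathbb S^1$ or a Cantor set.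
\end{theorem}

How regular is the conjugacy? On the gaps of $L$ it can be chosen with some freedom (see the proof of Lemma \ref{lem:extend}), and so it is on $L$ that one looks for regularity. For a closed set $C\subset\mathbb S^1$, a map $C\to\mathbb S^1$ is $C^k$ \emph{in the Whitney sense} if it is the restriction of a $C^k$ map of $\mathbb S^1$. In terms of $C$ alone, this means that the map has at the points of $C$ Taylor expansions of order $k$, in the sense of Whitney, whose coefficients are continuous functions; we only use the description by restrictions. When $C$ is a Cantor set the property is local: $C$ is a finite disjoint union of open and closed pieces lying in disjoint, arbitrarily small arcs, and extensions given near the pieces can be completed to a map of $\mathbb S^1$. If $C_1,C_2$ are Cantor sets, a map $C_1\to C_2$ is a \emph{diffeomorphism} if it is a homeomorphism preserving the cyclic order which, together with its inverse, is $C^k$ in the Whitney sense for every $k$; equivalently, if it is the restriction of a smooth diffeomorphism of $\mathbb S^1$. For $C_1=C_2=\mathbb S^1$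 the word has its ordinary meaning.

\begin{definition}
A non elementary representation $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ is \emph{$L$-differentially Fuchsian} if there is $h\in\mathrm{Homeo}(\mathbb S^1)$ such that $h\rho h^{-1}$ is Fuchsian and $h|_{L}:L\to h(L)$ is a diffeomorphism.
\end{definition}

\begin{question}[Monclair \cite{Monclair}]
If $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ is non elementary and area-preserving, is it $L$-differentially Fuchsian?
\end{question}

\subsection*{Why one might expect a positive answer}

Invariance of $f\,dx\wedge dy$ means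
\begin{equation}\label{eq:inv}
f(\gamma x,\gamma y)\,\gamma'(x)\,\gamma'(y)=f(x,y).
\end{equation}
If $\gamma$ fixes $p\neq q$, this gives $\gamma'(p)\gamma'(q)=1$, as for hyperbolic elements of $\mathrm{PSL}(2,\mathbb R)$. There is more. Define the \emph{curvature} of $f\,dx\wedge dy$ by
\[
\kappa=\frac1f\,\partial_x\partial_y\log f .
\]
Applying $\partial_x\partial_y$ to the logarithm of \eqref{eq:inv} gives $(\partial_x\partial_y\log f)(\gamma x,\gamma y)\gamma'(x)\gamma'(y)=\partial_x\partial_y\log f(x,y)$, and dividing by \eqref{eq:inv} shows that $\kappa$ is $\Gamma$-invariant. The same computation shows that $\kappa$ does not depend on the coordinates used on the two factors $\mathbb S^1$. For $\omega_0$ one has $\partial_x\partial_y\log (x-y)^{-2}=-2(x-y)^{-2}$, so $\kappa=-\frac12$. For a general non elementary area-preserving $\rho$ the dynamics forces $\kappa$ to be a constant $K$ on $(L\times\mathbb S^1\cup\mathbb S^1\times L)\setminus\Delta$ (Lemma \ref{lem:const}). So a preserved form looks like a form of constant curvature wherever $L$ can see it, and one would guess that it is modeled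 on $\omega_0$ there. When $L=\mathbb S^1$ this is correct.

\begin{theoremB}
For a non elementary $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ the following are equivalent:
\begin{enumerate}
\item[(i)] $\rho$ is conjugate by a smooth diffeomorphism of $\mathbb S^1$ to a Fuchsian representation;
\item[(ii)] $\rho$ preserves a smooth area form on $\mathcal C$ of constant curvature.
\end{enumerate}
If $L_{\rho(\Gamma)}=\mathbb S^1$, every preserved smooth area form has constant curvature; the same holds, whatever $L_{\rho(\Gamma)}$ is, for every real-analytic preserved form. In particular, a non elementary area-preserving representation is $L$-differentially Fuchsian if $L_{\rho(\Gamma)}=\mathbb S^1$ or if it preserves a real-analytic area form.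
\end{theoremB}

\subsection*{The answer is no}

\begin{theoremA}
There is a non elementary area-preserving representation $\rho:F_2\to\mathrm{Diff}(\mathbb S^1)$ of the free group on two generators which is not $L$-differentially Fuchsian. Its limit set $L$ is a Cantor set, and there are four points of $L$ such that no $h\in\mathrm{Homeo}(\mathbb S^1)$ for which $h\rho h^{-1}$ is Fuchsian has a restriction $h|_L$ that is differentiable with nonzero derivative at all four of them.
\end{theoremA}

The guess fails because curvature is local, whereas the gaps of a Cantor set $L$ cut $L\times L$ into pieces. If $L=\bigsqcup_cL_c$ is a partition into pieces lying in disjoint arcs, a form can be prescribed near each $L_c\times L_d$, $c\ne d$, almost independently of the others. In the example for Theorem A the form is simply $dx\wedge dy$ near each of these pieces, and a pair of points in different pieces is moved by maps of the form $(x,y)\mapsto(\frac x{10}+\text{const},\,10y+\text{const})$ or the same with $x$ and $y$ exchanged, which preserve it. The derivatives of group elements at fixed points in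 $L$ are then powers of $10$, and this contradicts the identity $\mathrm{tr}(XY)+\mathrm{tr}(XY^{-1})=\mathrm{tr}X\,\mathrm{tr}Y$ in $\mathrm{SL}(2,\mathbb R)$. What requires work is to extend the form from a neighborhood of $L\times L\setminus\Delta$ to an invariant form on all of $\mathcal C$. This is Proposition \ref{prop:ext}.

What replaces constant curvature as a criterion is a condition on four points at a time. Put $L^{(2)}=L\times L\setminus\Delta$.

\begin{theoremC}
Let $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ be non elementary, preserving $f\,dx\wedge dy$ with $f>0$ smooth, and let $g=f^{-1/2}$ and $L=L_{\rho(\Gamma)}$. The following are equivalent: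
\begin{enumerate}
\item[(i)] $\rho$ is $L$-differentially Fuchsian;
\item[(i$'$)] there is $h\in\mathrm{Homeo}(\mathbb S^1)$ such that $h\rho h^{-1}$ is Fuchsian and $h|_L$ is the restriction of a $C^1$ diffeomorphism of $\mathbb S^1$;
\item[(ii)] for all cyclically ordered distinct $x,y,z,t\in L$,
\begin{equation}\label{eq:ptolemy}
g(x,z)\,g(y,t)=g(x,y)\,g(z,t)+g(y,z)\,g(x,t).
\end{equation}
\end{enumerate}
\end{theoremC}

Finally, Theorem D in Section \ref{sec:D} constructs counterexamples arbitrarily $C^\infty$-close to any Fuchsian Schottky group and determines, inside an explicit family, which members are $L$-differentially Fuchsian.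

Theorem A is proved in Sections \ref{sec:affine} and \ref{sec:ext} without Theorem \ref{thm:known}. Section \ref{sec:facts} collects consequences of invariance, and Sections \ref{sec:B}, \ref{sec:C} and \ref{sec:D} prove Theorems B, C and D.

\section{Ping-pong actions and the affine example}\label{sec:affine}

\subsection{Ping-pong and coding}

Let $\Gamma$ be free on $k\ge2$ generators, let $S$ be the set of the $2k$ generators and inverses, and write $\hat s=s^{-1}$. Let $I_s$ $(s\in S)$ be nondegenerate closed arcs contained in open arcs $J_s$, with the closures $\overline{J_s}$ pairwise disjoint. Let $\rho:\Gamma\to\mathrm{Diff}(\mathbb S^1)$, and write $\rho_s=\rho(s)$. The first hypothesis is the ping-pong condition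
\begin{enumerate}
\item[(H1)] $\rho_s(\mathbb S^1\setminus\operatorname{int}I_{\hat s})=I_s$ for all $s\in S$.
\end{enumerate}
Taking interiors, respectively complements, we obtain
\begin{equation}\label{eq:pp}
\rho_s(\mathbb S^1\setminus I_{\hat s})=\operatorname{int}I_s,\qquad
\rho_s(\operatorname{int}I_{\hat s})=\mathbb S^1\setminus I_s,\qquad
\rho_s(J_c)\subset\operatorname{int}I_s\quad(c\neq\hat s),
\end{equation}
the last because $J_c$ is disjoint from $I_{\hat s}$. For a reduced word $w=s_1\cdots s_n$, $n\ge1$, put $I_w=\rho(s_1\cdots s_{n-1})I_{s_n}$. The second hypothesis is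
\begin{enumerate}
\item[(H2)] $\varepsilon_n:=\max_{|w|=n}\operatorname{diam}I_w\to0$ as $n\to\infty$.
\end{enumerate}
Put $\Lambda_n=\bigcup_{|w|=n}I_w$.

\begin{lemma}\label{lem:limit}
Under \textup{(H1)} and \textup{(H2)}, $\rho$ is non elementary and $\Lambda:=\bigcap_n\Lambda_n$ is a Cantor set, which is the unique minimal nonempty closed invariant set: $L_{\rho(\Gamma)}=\Lambda$. Each infinite reduced word $\xi=s_1s_2\cdots$ determines a point $\pi(\xi)$ by $\{\pi(\xi)\}=\bigcap_nI_{s_1\cdots s_n}$. The map $\pi$ is a bijection onto $\Lambda$, and $\rho(\gamma)\pi(\xi)=\pi(\gamma\xi)$, where $\gamma\xi$ denotes the infinite word obtained by reducing the product.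
\end{lemma}

We call $\xi$ the \emph{code} of $\pi(\xi)$.

\begin{proof}
By \eqref{eq:pp}, $I_{s_{n-1}s_n}=\rho_{s_{n-1}}I_{s_n}\subset\operatorname{int}I_{s_{n-1}}$, hence $I_{s_1\cdots s_n}\subset\operatorname{int}I_{s_1\cdots s_{n-1}}$. Arcs $I_w$, $I_{w'}$ with $|w|=|w'|$ and $w\ne w'$ are disjoint: remove the common prefix, and use that the $I_s$ are disjoint and the nesting just proved. With (H2) it follows that $\pi$ is a well defined bijection onto the compact set $\Lambda$. The set $\Lambda$ contains no arc, by (H2), and has no isolated point, since every $I_w$ contains at least three disjoint arcs $I_{wt}$, each meeting $\Lambda$. So it is a Cantor set. If $s\xi$ is reduced then $\rho_s\pi(\xi)=\pi(s\xi)$ by definition of $I_w$; if $\xi=\hat s\xi'$ then $\rho_s\pi(\xi)=\rho_s\rho_{\hat s}\pi(\xi')=\pi(\xi')$. So $\pi$ is equivariant and $\Lambda$ is invariant.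

If $\mu$ is an invariant probability measure, \eqref{eq:pp} gives $\mu(\operatorname{int}I_s)=1-\mu(I_{\hat s})$. Summing $\mu(\operatorname{int}I_s)+\mu(I_{\hat s})=1$ over the $k$ generators $s$ gives mass $k\geq2$ carried by disjoint sets, a contradiction. So $\rho$ is non elementary.

Let $x\in\mathbb S^1$ and let $w=s_1\cdots s_n$ be reduced. Among the $2k-1\ge3$ letters $t\neq\hat s_n$, at most one satisfies $x\in I_{\hat t}$. For any other, $\rho_tx\in I_t$, so $\rho(wt)x\in I_{wt}\subset I_w$. By (H2) every orbit closure contains $\Lambda$. Hence every nonempty closed invariant set contains $\Lambda$.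
\end{proof}

\subsection{The affine example}

Let $k=2$, $S=\{a,b,A,B\}$ with $A=\hat a$, $B=\hat b$. In $\mathbb R/\mathbb Z$ let $J_a,J_b,J_A,J_B$ be the open arcs of length $\frac18$ centered at $0,\frac14,\frac12,\frac34$, and let $I_s\subset J_s$ be the closed concentric arc of length $\frac1{16}$. For $c\neq\hat s$ choose an affine map
\[
\varphi_{sc}:\overline{J_c}\to\operatorname{int}I_s\quad\text{of derivative }\tfrac1{10},
\]
such that for fixed $s$ the three images are disjoint and lie along $I_s$ in the same order as the three arcs $\overline{J_c}$ lie along the arc $\mathbb S^1\setminus\operatorname{int}I_{\hat s}$. There is room for this since $3\cdot\frac1{80}<\frac1{16}$. See Figure \ref{fig:affine}.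

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=0.95]
\draw (0,2)--(10,2);
\draw[line width=3pt] (1,2)--(3,2) (4,2)--(6,2) (7,2)--(9,2);
\node[above] at (2,2.1) {$J_B$};
\node[above] at (5,2.1) {$J_a$};
\node[above] at (8,2.1) {$J_b$};
\node[left] at (0,2) {$\mathbb S^1\setminus\operatorname{int}I_A$};
\draw (1.5,0)--(8.5,0);
\draw[line width=3pt] (2.4,0)--(3.4,0) (4.5,0)--(5.5,0) (6.6,0)--(7.6,0);
\node[below] at (2.9,-0.1) {$\varphi_{aB}(J_B)$};
\node[below] at (5,-0.1) {$\varphi_{aa}(J_a)$};
\node[below] at (7.1,-0.1) {$\varphi_{ab}(J_b)$};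
\node[left] at (1.5,0) {$I_a$};
\draw[dashed] (0,2)--(1.5,0) (10,2)--(8.5,0);
\draw[->] (2,1.85)--(2.9,0.15);
\draw[->] (5,1.85)--(5,0.15);
\draw[->] (8,1.85)--(7.1,0.15);
\end{tikzpicture}
\caption{The diffeomorphism $\rho_a$ maps the arc $\mathbb S^1\setminus\operatorname{int}I_A$ (top) onto $I_a$ (bottom, magnified, not to scale). On the three thick arcs it is affine with derivative $\frac1{10}$; elsewhere it interpolates.}
\label{fig:affine}
\end{figure}

For $s\in\{a,b\}$ let $\rho_s$ be a smooth orientation-preserving diffeomorphism such that
\begin{itemize}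
\item $\rho_s=\varphi_{sc}$ on $\overline{J_c}$ for $c\neq\hat s$;
\item $\rho_s=\varphi_{\hat sc}^{-1}$ on $\varphi_{\hat sc}(\overline{J_c})\subset\operatorname{int}I_{\hat s}$ for $c\neq s$;
\item $\rho_s$ maps the initial and final endpoints of $\mathbb S^1\setminus\operatorname{int}I_{\hat s}$ to those of $I_s$.
\end{itemize}
Such a $\rho_s$ exists. Indeed, the prescriptions concern disjoint closed arcs and two points, and they preserve cyclic order: inside $\mathbb S^1\setminus\operatorname{int}I_{\hat s}$ by the choice of the $\varphi_{sc}$, and inside $I_{\hat s}$, which must go to the closure of $\mathbb S^1\setminus I_s$, by the choice of the $\varphi_{\hat sc}$. Near the two points we prescribe derivative $1$. On each complementary interval $[u,v]$, to be mapped to some $[u',v']$, it remains to choose a positive smooth derivative with given constant values near $u$ and near $v$ and with integral $v'-u'$; taking the end intervals short enough, this is possible. Put $\rho_{\hat s}=\rho_s^{-1}$. The three properties then hold for all $s\in S$, and the $\rho_s$ define $\rho:F_2\to\mathrm{Diff}(\mathbb S^1)$.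

Hypothesis (H1) holds by the third property. Moreover $I_w=\varphi_{s_1s_2}\cdots\varphi_{s_{n-1}s_n}(I_{s_n})$ has length $10^{-(n-1)}/16$, so (H2) holds. By Lemma \ref{lem:limit}, $\rho$ is non elementary, with a Cantor limit set $L$.

\begin{proposition}\label{prop:notL}
For $w\in\{a,b,ab,aB\}$ let $x_w=\pi(www\cdots)\in L$. If $h\in\mathrm{Homeo}(\mathbb S^1)$ is such that $h\rho h^{-1}$ is Fuchsian, then $h|_L$ cannot be differentiable with nonzero derivative at all four points $x_w$. In particular $\rho$ is not $L$-differentially Fuchsian.
\end{proposition}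

\begin{proof}
Let $w=s_1\cdots s_n$ be one of the four words, so $n\in\{1,2\}$. By equivariance $\rho(w)x_w=x_w$. Since $x_w\in I_{s_1}$ and $s_1\neq\hat s_n$, near $x_w$ we have $\rho(w)=\varphi_{s_1s_2}\cdots\varphi_{s_ns_1}$ (that is, $\varphi_{s_1s_1}$ if $n=1$), whence $\rho(w)'(x_w)=10^{-n}$.

Suppose that $h|_L$ has a nonzero derivative at each $x_w$, and let $j=h\rho h^{-1}$. Choose $x_m\in L\setminus\{x_w\}$ with $x_m\to x_w$. Then
\[
j(w)'(h(x_w))=\lim_m\frac{h(\rho(w)x_m)-h(x_w)}{h(x_m)-h(x_w)}=\rho(w)'(x_w)=10^{-n},
\]
because the quotient compares two increments of $h|_L$ at $x_w$. An element of $\mathrm{PSL}(2,\mathbb R)$ that fixes a point with derivative different from $1$ is hyperbolic, with lift conjugate to $\pm\mathrm{diag}(\mu,\mu^{-1})$, $\mu>1$, acting by $x\mapsto\mu^2x$; its derivative at the attracting fixed point is $\mu^{-2}$. So every lift of $j(w)$ to $\mathrm{SL}(2,\mathbb R)$ satisfies $|\mathrm{tr}|=10^{n/2}+10^{-n/2}$.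

Let $X,Y\in\mathrm{SL}(2,\mathbb R)$ lift $j(a),j(b)$. By Cayley--Hamilton, $Y+Y^{-1}=(\mathrm{tr}Y)\,1$, and therefore
\[
\mathrm{tr}(XY)+\mathrm{tr}(XY^{-1})=\mathrm{tr}X\,\mathrm{tr}Y .
\]
The right side has absolute value $(\sqrt{10}+1/\sqrt{10})^2=12.1$. On the left, $|\mathrm{tr}(XY)|=|\mathrm{tr}(XY^{-1})|=10.1$, so the sum is $0$ or $\pm20.2$. This is a contradiction. If $\rho$ were $L$-differentially Fuchsian via $h$, both $h|_L$ and its inverse would be differentiable, so $h|_L$ would have nonzero derivatives.
\end{proof}

The value $10$ plays no special role in the last argument: with contraction ratio $\nu\in(0,1)$ one compares $\nu+2+\nu^{-1}$ with $0$ and $2(\nu+\nu^{-1})$, and equality would force $\nu=1$.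

\subsection{Why the example is area-preserving}

The form $dx\wedge dy$ is not preserved on $\mathcal C$, but it is preserved where it matters. View a pair of distinct points of $L$ as a bi-infinite path in the Cayley tree of $\Gamma$, joining the ends given by the two codes. The path passes through the vertex $1$ exactly when the two codes have different first letters, that is, when the pair lies in some $I_c\times I_d$ with $c\ne d$. Suppose that this happens and that the second code starts with $\hat s$ (so $c\ne\hat s$). Applying $s$ moves the path by one step: it passes through $1$ again, the first code now starts with $s$, and the second starts with some $d\neq s$. In the example, $\rho_s$ acts on the first coordinate by $\varphi_{sc}$, with derivative $\frac1{10}$, and on the second by $\varphi_{\hat sd}^{-1}$, with derivative $10$. So $dx\wedge dy$ is preserved by this move. We turn this consistency condition into a hypothesis. Let $\tau(x,y)=(y,x)$.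
\begin{enumerate}
\item[(H3)] For $c\neq d$ in $S$ there is a smooth positive area form $\omega_{cd}$ on $J_c\times J_d$, with $\tau^*\omega_{cd}=-\omega_{dc}$, such that for $c\neq\hat s$ and $d\neq s$
\[
(\rho_s\times\rho_s)^*\omega_{sd}=\omega_{c\hat s}\qquad\text{on }J_c\times\rho_{\hat s}(J_d).
\]
\end{enumerate}
By \eqref{eq:pp}, $\rho_{\hat s}(J_d)\subset J_{\hat s}$, so the right side is defined there, and $\rho_s\times\rho_s$ maps $J_c\times\rho_{\hat s}(J_d)$ into $J_s\times J_d$, where $\omega_{sd}$ is defined.

\begin{proposition}\label{prop:ext}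
Under \textup{(H1)}--\textup{(H3)}, $\rho$ preserves a smooth positive area form on $\mathcal C$ which equals $\omega_{cd}$ at all points of $(L\cap I_c)\times(L\cap I_d)$, $c\neq d$.
\end{proposition}

\begin{proof}[Proof of Theorem A, given Proposition \ref{prop:ext}]
In the affine example let $\omega_{cd}=dx\wedge dy$ for all $c\neq d$. Clearly $\tau^*\omega_{cd}=-\omega_{dc}$. Let $c\neq\hat s$ and $d\neq s$. On the open set $J_c\times\rho_{\hat s}(J_d)=J_c\times\varphi_{\hat sd}(J_d)$ the map $\rho_s\times\rho_s$ equals $\varphi_{sc}\times\varphi_{\hat sd}^{-1}$, which is affine with derivatives $\frac1{10}$ and $10$ and preserves $dx\wedge dy$. This is (H3), so $\rho$ is area-preserving. Proposition \ref{prop:notL} gives the remaining assertions.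
\end{proof}

\section{Extending an invariant form from the limit set}\label{sec:ext}

In this section we prove Proposition \ref{prop:ext}. Let $\Omega=\mathbb S^1\setminus L$. Near $L^{(2)}$ the form is given by the $\omega_{cd}$ and their translates. On $\Omega\times\Omega\setminus\Delta$ the action is free and proper, so invariant forms abound and can be glued by an invariant partition of unity. The difficulty is at the points of $L\times\Omega$ and $\Omega\times L$, where a function that is smooth and invariant on $\Omega\times\Omega$ has no reason to extend. The remedy is to show that the form already given near $L^{(2)}$ reaches all these points, and that the region where it must be modified stays away from them.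

\subsection{The action on $\Omega$}

Let $Y=\mathbb S^1\setminus\bigcup_s\operatorname{int}I_s$, a compact set. It is disjoint from $L$, since $L\subset\Lambda_2\subset\bigcup_s\operatorname{int}I_s$. If $w=s_1\cdots s_n\neq1$ is reduced, then $\rho_{s_n}Y\subset I_{s_n}$ by (H1), so
\begin{equation}\label{eq:wY}
\rho(w)Y\subset I_w .
\end{equation}
If $|w|\ge2$, then $I_w\subset\operatorname{int}I_{s_1}$, and hence $\rho(w)Y\cap Y=\emptyset$.

\begin{lemma}\label{lem:tiles}
For $n\ge1$, $\ \mathbb S^1\setminus\Lambda_n\subset\bigcup_{|\gamma|<n}\rho(\gamma)Y$. In particular $\Omega=\bigcup_{\gamma\in\Gamma}\rho(\gamma)Y$. The action of $\Gamma$ on $\Omega$ is free and proper.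
\end{lemma}

\begin{proof}
Let $x\notin\Lambda_n$, and let $m\leq n$ be minimal with $x\notin\Lambda_m$. If $m=1$ then $x\in Y$. Otherwise $x\in I_w$ for some $w=s_1\cdots s_{m-1}$. The point $y=\rho(w)^{-1}x$ lies in $\rho_{s_{m-1}}^{-1}(I_{s_{m-1}})=\mathbb S^1\setminus\operatorname{int}I_{\hat s_{m-1}}$, and $y\notin I_t$ for $t\neq\hat s_{m-1}$ because $x\notin I_{wt}$. So $y\in Y$ and $x\in\rho(w)Y$. As $\Omega=\bigcup_n(\mathbb S^1\setminus\Lambda_n)$ is invariant and contains $Y$, the second assertion follows.

A compact set $F\subset\Omega$ is disjoint from some $\Lambda_n$, since these compact sets decrease to $L$. If $\rho(\gamma)F\cap F\neq\emptyset$, there are $\eta,\eta'$ with $|\eta|,|\eta'|<n$ and $\rho(\eta'^{-1}\gamma\eta)Y\cap Y\neq\emptyset$, so $|\eta'^{-1}\gamma\eta|\leq1$. Only finitely many $\gamma$ satisfy this, so the action is proper. Stabilizers are finite, hence trivial, because $\Gamma$ is torsion free.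
\end{proof}

Therefore $\Gamma$ also acts freely and properly on $\Omega\times\Omega\setminus\Delta$ (project a compact set to the first factor), preserving orientation, and
\[
Q=(\Omega\times\Omega\setminus\Delta)/\Gamma
\]
is a Hausdorff, second countable, oriented smooth surface.

\subsection{The form near $L^{(2)}$}

Let $W_0=\bigsqcup_{c\neq d}J_c\times J_d$ and let $\omega_1$ be the form on $W_0$ equal to $\omega_{cd}$ on $J_c\times J_d$. Then $\tau^*\omega_1=-\omega_1$.

\begin{lemma}\label{lem:consistent}
If $(x,y)\in W_0$ and $\gamma(x,y)\in W_0$, then $\gamma^*\omega_1=\omega_1$ at $(x,y)$.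
\end{lemma}

In the picture of the tree: if the path from $x$ to $y$ passes through both $1$ and $\gamma^{-1}$, it passes through the vertices between them, and (H3) can be used one step at a time. The proof below makes this precise for points that need not lie in $L$.

\begin{proof}
We use induction on the length $n$ of $\gamma=s_n\cdots s_1$ (reduced). The case $n=0$ is trivial. Let $n\ge1$, $x\in J_c$, $y\in J_d$, $c\ne d$. We first note:

\smallskip
(O) \emph{for no $i\in\{1,\dots,n\}$ do both coordinates of $s_i\cdots s_1(x,y)$ lie in $I_{s_i}$.}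

\smallskip
Indeed, for $i<n$, \eqref{eq:pp} gives $\rho_{s_{i+1}}I_{s_i}\subset I_{s_{i+1}}$, because $s_i\neq\hat s_{i+1}$. If (O) failed for $i$, it would fail for all later indices, so both coordinates of $\gamma(x,y)$ would be in $I_{s_n}$, and $\gamma(x,y)\notin W_0$.

Put $s=s_1$. Since $c\neq d$, one of them differs from $\hat s$; as $\tau$ commutes with the action and $\tau^*\omega_1=-\omega_1$, we may assume $c\neq\hat s$. Then $\rho_sx\in\operatorname{int}I_s$. By (O), $y_1:=\rho_sy\notin I_s$, that is, $y\in\operatorname{int}I_{\hat s}$; so $d=\hat s$. We claim that $y_1\in J_e$ for some $e\neq s$.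
\begin{itemize}
\item If $n=1$, then $(\rho_sx,y_1)=\gamma(x,y)\in W_0$ has its first coordinate in $J_s$, and the claim follows.
\item If $n\ge2$ and $y_1\notin I_{\hat s_2}$, then $\rho_{s_2}y_1\in I_{s_2}$ by \eqref{eq:pp}, and $\rho_{s_2}\rho_sx\in I_{s_2}$ because $s\neq\hat s_2$. This contradicts (O). So $y_1\in I_{\hat s_2}\subset J_e$ with $e=\hat s_2\neq s$.
\end{itemize}
Hence $(x,y)\in J_c\times\rho_{\hat s}(J_e)$ with $c\neq\hat s$ and $e\neq s$. By (H3), $s^*\omega_1=\omega_1$ at $(x,y)$. Moreover $s(x,y)\in J_s\times J_e\subset W_0$, and the induction hypothesis applies to $s_n\cdots s_2$ at $s(x,y)$.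
\end{proof}

Consequently $\omega_1$ extends uniquely to a $\Gamma$-invariant form $\omega_N$ on the open set $N=\Gamma W_0$: on $\gamma W_0$ put $\omega_N=(\gamma^{-1})^*\omega_1$. The form $\omega_N$ is smooth, and positive since the diagonal action preserves orientation.

\subsection{A covering of $\mathcal C$}

Let $Y_1=\mathbb S^1\setminus\Lambda_2$. It is open and contains $Y$. Lemma \ref{lem:tiles} gives $Y_1\subset\bigcup_{|\eta|\leq1}\rho(\eta)Y$, and $\overline{Y_1}\subset\Omega$ because $L\subset\Lambda_3\subset\operatorname{int}\Lambda_2$. Put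
\[
U=\Big(Y_1\times Y_1\ \cup\ \bigcup_{s\in S}Y_1\times\rho_sY_1\Big)\setminus\Delta,\qquad V=\Gamma U\subset\Omega\times\Omega\setminus\Delta ,
\]
so that $V$ is open and invariant.

\begin{lemma}\label{lem:cover}
\textup{(a)} $N\cup V=\mathcal C$. \textup{(b)} The closure of $V$ in $\mathcal C$ is contained in $\Omega\times\Omega$.
\end{lemma}

\begin{proof}
(a) Let $(x,y)\in\mathcal C$. If $x,y\in L$, let $w$ be the longest common prefix of their codes. Then $w^{-1}(x,y)\in I_s\times I_t$ with $s\neq t$, so $(x,y)\in N$.

If $y\in\Omega$, translating we may assume $y\in Y$. If also $x\in Y$, then $(x,y)\in U$. Otherwise $x\in\operatorname{int}I_s$ for some $s$. Let $(x_1,y_1)=\hat s(x,y)$; then $y_1\in\rho_{\hat s}Y\subset I_{\hat s}$, and $x_1\notin I_{\hat s}$ by \eqref{eq:pp}. Either $x_1\in I_t$ for some $t\neq\hat s$, and then $(x_1,y_1)\in W_0$; or $x_1\in Y$, and then $(x_1,y_1)\in Y\times\rho_{\hat s}Y$, so $(x_1,y_1)\in U$ as $x_1\neq y_1$.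

If $x\in\Omega$, translating we may assume $x\in Y$. If also $y\in Y$, then $(x,y)\in U$. Otherwise $y\in\operatorname{int}I_s$ for some $s$. Let $(x_1,y_1)=\hat s(x,y)$; then $x_1\in\rho_{\hat s}Y\subset I_{\hat s}$ and $y_1\notin I_{\hat s}$. Either $y_1\in I_t$ with $t\neq\hat s$, so $(x_1,y_1)\in W_0$; or $y_1\in Y$, and then $(x,y)\in Y\times\rho_sY$, so $(x,y)\in U$.

(b) Let $(x_n,y_n)=\gamma_n(u_n,v_n)\to(x,y)\in\mathcal C$ with $(u_n,v_n)\in U$. If $|\gamma_n|$ is bounded along a subsequence, we may assume that $\gamma_n=\gamma$ is constant, and then $(x,y)\in\gamma\overline U\subset\Omega\times\Omega$ because $\overline{Y_1}\subset\Omega$. Otherwise $|\gamma_n|\to\infty$. We have $x_n\in\rho(\gamma_n\eta_n)Y$ and $y_n\in\rho(\gamma_n\eta_n')Y$ with $|\eta_n|\leq1$ and $|\eta_n'|\leq2$. The reduced words of $\gamma_n\eta_n$ and $\gamma_n\eta_n'$ share a prefix $w_n$ of length at least $|\gamma_n|-2$. By \eqref{eq:wY} both $x_n$ and $y_n$ lie in $I_{w_n}$, whose diameter tends to $0$ by (H2). This contradicts $x\neq y$.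
\end{proof}

\subsection{Gluing}

The invariant open sets $N\cap(\Omega\times\Omega)$ and $V$ cover $\Omega\times\Omega\setminus\Delta$; let $N_Q,V_Q\subset Q$ be their images. Choose a smooth $\chi:Q\to[0,1]$ with $\mathrm{supp}\,\chi\subset N_Q$ and $\mathrm{supp}(1-\chi)\subset V_Q$, and denote its lift to $\Omega\times\Omega\setminus\Delta$ by $\chi$ as well. Let $\omega_2$ be the lift of a positive area form on $Q$, and let $Z$ be the preimage of $\mathrm{supp}(1-\chi)$. Then $Z$ is closed in $\Omega\times\Omega\setminus\Delta$ and $Z\subset V$. By Lemma \ref{lem:cover}(b) the closure of $Z$ in $\mathcal C$ stays in $\Omega\times\Omega\setminus\Delta$, so \emph{$Z$ is closed in $\mathcal C$}. Moreover $\mathcal C\setminus Z\subset N$: at points of $\Omega\times\Omega\setminus\Delta$ outside $Z$ we have $\chi=1$, and points of $\mathcal C$ outside $\Omega\times\Omega$ are not in $V$, hence are in $N$ by Lemma \ref{lem:cover}(a). Put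
\[
\omega=\omega_N\ \text{ on }\mathcal C\setminus Z,\qquad
\omega=\chi\,\omega_N+(1-\chi)\,\omega_2\ \text{ on }\Omega\times\Omega\setminus\Delta ,
\]
where $\chi\omega_N$ is extended by $0$ outside $N$. The two definitions agree on the overlap, where $\chi=1$, and both domains are open and invariant. So $\omega$ is a smooth, positive, invariant form on $\mathcal C$. Since $L^{(2)}\cap Z=\emptyset$, we have $\omega=\omega_N$ near $L^{(2)}$; in particular $\omega=\omega_{cd}$ on $(L\cap I_c)\times(L\cap I_d)$. This proves Proposition \ref{prop:ext}, and with it Theorem A. \qed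

\section{Consequences of invariance}\label{sec:facts}

From here on $\rho$ is non elementary and preserves $\omega=f\,dx\wedge dy$ with $f>0$ smooth. By Theorem \ref{thm:known}, $\rho=h_0^{-1}j_0h_0$ with $h_0\in\mathrm{Homeo}(\mathbb S^1)$ and $j_0$ Fuchsian, also non elementary. Call $\gamma\in\Gamma$ \emph{hyperbolic} if $j_0(\gamma)$ is hyperbolic; then $\rho(\gamma)$ has exactly two fixed points, one attracting and one repelling. Let $\mathcal H\subset\mathbb S^1$ be the set of fixed points of hyperbolic elements. Non elementary subgroups of $\mathrm{PSL}(2,\mathbb R)$ contain hyperbolic elements \cite[\S5.1]{Beardon}, so $\mathcal H\neq\emptyset$. The set $\mathcal H$ is invariant, hence infinite, as there are no finite orbits. If $\gamma$ is hyperbolic, the images under $\gamma^n$ of a point of $L$ not fixed by $\gamma$ converge to one fixed point as $n\to+\infty$ and to the other as $n\to-\infty$, so $\mathcal H\subset L$. As $L$ is minimal, \emph{$\mathcal H$ is dense in $L$}.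

The set $L$ is perfect. We shall use several times that therefore the derivative at a point of $L$ of a $C^1$ function is determined by its restriction to $L$; likewise, the derivatives $\partial_x,\partial_y,\partial_x\partial_y$ at a point of $L^{(2)}$ of a smooth function are determined by its restriction to $L^{(2)}$.

\begin{lemma}\label{lem:const}
Let $E=L^{(2)}$ or $E=(L\times\mathbb S^1\cup\mathbb S^1\times L)\setminus\Delta$. Every continuous $\Gamma$-invariant function $F$ on $E$ is constant. In particular:
\begin{enumerate}
\item[(a)] the curvature $\kappa$ equals a constant $K$ on $(L\times\mathbb S^1\cup\mathbb S^1\times L)\setminus\Delta$;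
\item[(b)] $f$ is symmetric on $L^{(2)}$: $f(x,y)=f(y,x)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $p\in\mathcal H$ be fixed by a hyperbolic $\gamma$, with other fixed point $q$; replacing $\gamma$ by $\gamma^{-1}$ we may take $p$ repelling. If $(p,y)\in E$, then $F(p,y)=F(p,\gamma^ny)\to F(p,q)$ as $n\to+\infty$. So $F(p,\cdot)$ is a constant $k(p)$, and in the same way $F(\cdot,p)$ is a constant $k'(p)$. For $p_1\neq p_2$ in $\mathcal H$ we have $k(p_1)=F(p_1,p_2)=k'(p_2)$. As $\mathcal H$ has more than two points, $k$ and $k'$ are one and the same constant. Since $\mathcal H$ is dense in $L$, every point of $E$ is a limit of points of $E$ with a coordinate in $\mathcal H$, and $F$ is constant.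

Invariance of $\kappa$ gives (a). By \eqref{eq:inv} at $(x,y)$ and at $(y,x)$, the function $f(x,y)/f(y,x)$ on $L^{(2)}$ is invariant. It is therefore a positive constant; exchanging $x$ and $y$, this constant equals its inverse, so it is $1$.
\end{proof}

\begin{lemma}\label{lem:lin}
Let $\gamma$ be hyperbolic with fixed points $p,q$, and $\lambda=\gamma'(p)$. Then $\gamma'(q)=\lambda^{-1}\neq1$, and $\Phi(y)=\int_q^yf(p,t)\,dt$, integrated along $\mathbb S^1\setminus\{p\}$, is a smooth diffeomorphism $\mathbb S^1\setminus\{p\}\to\mathbb R$ with $\Phi\circ\gamma=\lambda^{-1}\Phi$.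
\end{lemma}

\begin{proof}
Equation \eqref{eq:inv} at $(p,q)$ gives $\gamma'(p)\gamma'(q)=1$; at $(p,y)$ it gives $f(p,\gamma y)\gamma'(y)=\lambda^{-1}f(p,y)$, and integrating from $q$ gives $\Phi\circ\gamma=\lambda^{-1}\Phi$. As $\Phi'>0$, $\Phi$ is a diffeomorphism onto its image. If $\lambda=1$, then $\rho(\gamma)=\mathrm{id}$, which is absurd. The image is an open interval containing $0=\Phi(q)$ and invariant under multiplication by $\lambda^{\pm1}$, so it is $\mathbb R$.
\end{proof}

The next lemma says that the form remembers any conjugacy that is $C^1$ on $L$.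

\begin{lemma}\label{lem:compare}
Let $h\in\mathrm{Homeo}(\mathbb S^1)$ be such that $j=h\rho h^{-1}$ is Fuchsian, and suppose $h|_L=\psi|_L$ for a $C^1$ diffeomorphism $\psi$ of $\mathbb S^1$. Write $(\psi\times\psi)^*\omega_0=F\,dx\wedge dy$. Then $f=\mathrm{const}\cdot F$ on $L^{(2)}$.
\end{lemma}

\begin{proof}
Let $f_0$ be the density of $\omega_0$ in a coordinate on the circle, so $F(x,y)=f_0(\psi x,\psi y)\psi'(x)\psi'(y)$. On $L$ we have $\psi\circ\rho(\gamma)=j(\gamma)\circ\psi$, and since $L$ is perfect, $\psi'(\gamma x)\gamma'(x)=j(\gamma)'(\psi x)\,\psi'(x)$ for $x\in L$. Hence for $(x,y)\in L^{(2)}$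
\[
F(\gamma x,\gamma y)\gamma'(x)\gamma'(y)=f_0\big(j(\gamma)\psi x,j(\gamma)\psi y\big)\,j(\gamma)'(\psi x)\,j(\gamma)'(\psi y)\,\psi'(x)\psi'(y)=F(x,y),
\]
by invariance of $\omega_0$. So $F/f$ is continuous and invariant on $L^{(2)}$, and Lemma \ref{lem:const} applies.
\end{proof}

\begin{remark}\label{rem:K}
If $\rho$ is $L$-differentially Fuchsian, then $K<0$. Indeed $h|_L$ is then the restriction of a smooth diffeomorphism $\psi$, and by Lemma \ref{lem:compare} $f=cF$ on $L^{(2)}$ with $c>0$. The form $F\,dx\wedge dy$ has curvature $-\frac12$, and $\partial_x\partial_y\log f=\partial_x\partial_y\log F$ on $L^{(2)}$, so $K=-\frac1{2c}$. In the affine example $f=1$ on each $(L\cap I_c)\times(L\cap I_d)$, so $K=0$: this gives a second proof that the example is not $L$-differentially Fuchsian. The sign of $K$ does not detect the counterexamples of Section \ref{sec:D}, for which $K=-\frac12$.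
\end{remark}

The last fact allows us to work on $L$ only.

\begin{lemma}\label{lem:extend}
Let $h_L:L\to\mathbb S^1$ be a continuous injection preserving the cyclic order, and let $j:\Gamma\to\mathrm{PSL}(2,\mathbb R)$ be a homomorphism with $h_L\circ\rho(\gamma)=j(\gamma)\circ h_L$ on $L$ for all $\gamma$. Then $h_L$ extends to some $h\in\mathrm{Homeo}(\mathbb S^1)$ with $h\rho h^{-1}=j$.
\end{lemma}

\begin{proof}
If $L=\mathbb S^1$, a continuous injection $\mathbb S^1\to\mathbb S^1$ is a homeomorphism, and there is nothing else to prove. Let $L$ be a Cantor set. Let $U=(\alpha,\beta)$ be a gap, that is, a component of $\mathbb S^1\setminus L$, and let $\Gamma_U$ be its stabilizer; it fixes $\alpha$ and $\beta$. Because $h_L$ preserves the cyclic order, the gaps of the compact set $h_L(L)$ are the arcs $(h_L\alpha,h_L\beta)$.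

\emph{The group $\rho(\Gamma_U)$ is trivial, or generated by $\rho(\gamma)$ for some hyperbolic $\gamma$.} The elements of $\mathrm{PSL}(2,\mathbb R)$ fixing $h_0(\alpha)$ and $h_0(\beta)$ form a one-parameter group, isomorphic to $\mathbb R$, whose nontrivial elements are hyperbolic and which is transitive on each of the two open arcs bounded by these points. If its subgroup $j_0(\Gamma_U)$ were not cyclic, it would be dense in it. The closed set $h_0(L)$ is invariant under $j_0(\Gamma_U)$ and meets the arc complementary to $\overline{h_0(U)}$, so it would contain this arc, which is impossible for a Cantor set.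

\emph{Definition of $h$ on one gap.} If $\rho(\Gamma_U)$ is trivial, let $h_U:U\to(h_L\alpha,h_L\beta)$ be any increasing homeomorphism. If it is generated by $\rho(\gamma)$ with $\gamma$ hyperbolic, we may assume, replacing $\gamma$ by $\gamma^{-1}$, that $\beta$ is attracting. Take $x\in L\setminus\{\alpha,\beta\}$. Then $j(\gamma)^nh_L(x)=h_L(\gamma^nx)$ tends to $h_L(\beta)$ as $n\to+\infty$ and to $h_L(\alpha)$ as $n\to-\infty$, so $j(\gamma)$ is hyperbolic with attracting point $h_L(\beta)$ and repelling point $h_L(\alpha)$. Thus $\rho(\gamma)$ on $U$ and $j(\gamma)$ on $(h_L\alpha,h_L\beta)$ have no fixed points and move points toward $\beta$, respectively $h_L(\beta)$. Choose points $u_0$, $v_0$ in these arcs and an increasing homeomorphism $[u_0,\gamma u_0]\to[v_0,j(\gamma)v_0]$, and extend it equivariantly to an increasing homeomorphism $h_U$ conjugating the two maps.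

\emph{Definition of $h$.} If $\rho(\varepsilon)=\mathrm{id}$, then $j(\varepsilon)$ fixes the infinite set $h_L(L)$ pointwise, so $j(\varepsilon)=1$. Hence $h_U\rho(\varepsilon)=j(\varepsilon)h_U$ for every $\varepsilon\in\Gamma_U$. Choose one gap $U$ in each orbit of gaps and put $h=j(\delta)h_U\rho(\delta)^{-1}$ on $\rho(\delta)U$. If $\rho(\delta)U=\rho(\delta')U$, then $\delta^{-1}\delta'\in\Gamma_U$, so $h$ is well defined. Together with $h_L$ this is a cyclic-order-preserving bijection of $\mathbb S^1$, hence a homeomorphism, and $h\rho(\gamma)=j(\gamma)h$ by construction.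
\end{proof}

\section{Constant curvature: proof of Theorem B}\label{sec:B}

(i)$\Rightarrow$(ii): pull back $\omega_0$ by the conjugating diffeomorphism.

\emph{The additional statements.} Let $f\,dx\wedge dy$ be a preserved form. By Lemma \ref{lem:const}, $\kappa=K$ on $(L\times\mathbb S^1)\setminus\Delta$. If $L=\mathbb S^1$, this is all of $\mathcal C$. If $f$ is real-analytic then, for each $y\in\mathbb S^1$, $\kappa(\cdot,y)$ is analytic on the interval $\mathbb S^1\setminus\{y\}$ and equals $K$ on $L\setminus\{y\}$, which accumulates at each of its points. So $\kappa\equiv K$. Given the implication (ii)$\Rightarrow$(i), $\rho$ is smoothly conjugate to a Fuchsian representation in both cases, by an orientation-preserving diffeomorphism as the proof will show, hence $L$-differentially Fuchsian.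

(ii)$\Rightarrow$(i). Let $f\,dx\wedge dy$ be a preserved form with $\kappa\equiv K$ on all of $\mathcal C$. Recall that the Schwarzian derivative
\[
\mathrm{Sch}(\varphi)=\Big(\frac{\varphi''}{\varphi'}\Big)'-\frac12\Big(\frac{\varphi''}{\varphi'}\Big)^2
\]
satisfies $\mathrm{Sch}(\varphi\circ g)=(\mathrm{Sch}(\varphi)\circ g)\,g'^2+\mathrm{Sch}(g)$, that it is well defined for local diffeomorphisms from an interval to $\mathbb{RP}^1$, and that two of these have the same Schwarzian if and only if they differ by postcomposition with a (unique) projective transformation. Also, if $u_1,u_2$ are independent solutions of $u''+\frac12\sigma u=0$, then $[u_1:u_2]$ is a local diffeomorphism with Schwarzian $\sigma$.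

\emph{An invariant projective structure.} Constant curvature allows us to extract from $f$ a function of $x$ alone. Let $\ell=\partial_x\log f$ and $\mathcal S=\partial_x\ell-\frac12\ell^2$. Since $\partial_y\ell=Kf$,
\[
\partial_y\mathcal S=K\,\partial_xf-\ell\,Kf=0 .
\]
For fixed $x$ the variable $y$ runs over the connected set $\mathbb S^1\setminus\{x\}$, so $\mathcal S=\sigma(x)$, and $\sigma$ is smooth on $\mathbb S^1$. Differentiating the logarithm of \eqref{eq:inv} in $x$ gives $\ell(x,y)=\ell(\gamma x,\gamma y)\gamma'(x)+\frac{\gamma''}{\gamma'}(x)$. Differentiating once more and subtracting half the square, the terms $\ell(\gamma x,\gamma y)\gamma''(x)$ cancel, and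
\begin{equation}\label{eq:sigma}
\sigma(x)=\sigma(\gamma x)\gamma'(x)^2+\mathrm{Sch}(\gamma)(x)\qquad(\gamma\in\Gamma).
\end{equation}
Let $u_1,u_2$ be independent solutions on $\mathbb R$ of $u''+\frac12\sigma u=0$, with $\sigma$ lifted to $\mathbb R$, ordered so that $D=[u_1:u_2]:\mathbb R\to\mathbb{RP}^1$ preserves orientation. Let $\tilde\Gamma$ be the group of all lifts to $\mathbb R$ of elements of $\rho(\Gamma)$. By \eqref{eq:sigma}, $D\circ\tilde\gamma$ and $D$ have the same Schwarzian for $\tilde\gamma\in\tilde\Gamma$, so $D\circ\tilde\gamma=\theta(\tilde\gamma)\circ D$ for a unique $\theta(\tilde\gamma)\in\mathrm{PSL}(2,\mathbb R)$, and $\theta$ is a homomorphism. The translation $x\mapsto x+1$ is central in $\tilde\Gamma$; let $T$ be its image under $\theta$. We want $D$ to descend to a diffeomorphism $\mathbb S^1\to\mathbb{RP}^1$. This needs two things: $T=1$, and degree one.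

\emph{$T=1$.} This is where non-elementarity is used. Suppose $T\neq1$. The centralizer of $T$ in $\mathrm{PSL}(2,\mathbb R)$ is a one-parameter group. Indeed it preserves the set of fixed points of $T$ in the closed disc. If $T$ is elliptic, the centralizer fixes the interior fixed point and consists of rotations about it. If $T$ is parabolic, say $x\mapsto x\pm1$, the maps $x\mapsto\alpha x+\beta$ commuting with it are the translations. If $T$ is hyperbolic, an element exchanging its fixed points would conjugate $T$ to $T^{-1}\neq T$, so the centralizer fixes both. Let $X$ be the vector field on $\mathbb{RP}^1$ generating this one-parameter group; it has at most two zeros. As $\theta(\tilde\Gamma)$ centralizes $T$, it preserves $X$. If $D^{-1}(\{X=0\})\neq\emptyset$, this is a closed discrete $\tilde\Gamma$-invariant subset of $\mathbb R$, which projects to a finite $\rho(\Gamma)$-invariant subset of $\mathbb S^1$. Otherwise the pullback by $D$ of the $1$-form dual to $X$ is a nowhere vanishing $\tilde\Gamma$-invariant $1$-form on $\mathbb R$, which induces a finite nonzero $\rho(\Gamma)$-invariant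 measure on $\mathbb S^1$. Both contradict non-elementarity.

\emph{Degree one.} So $D$ induces a covering $D:\mathbb S^1\to\mathbb{RP}^1$ of some degree $m\geq1$, and $\theta$ induces a representation of $\Gamma$, still denoted $\theta$, with $D\circ\rho(\gamma)=\theta(\gamma)\circ D$. Let $\gamma$ be hyperbolic with fixed points $p,q$. It preserves the fiber of $D$ through $p$ and its cyclic order, and fixes $p$; so it fixes all $m$ points of this fiber. As $\rho(\gamma)$ has exactly two fixed points, either $m=1$, or $m=2$ and $D(p)=D(q)$. In the latter case $\gamma'(p)=\theta(\gamma)'(D(p))=\gamma'(q)$, and $\gamma'(p)\gamma'(q)=1$ gives $\gamma'(p)=1$, contradicting Lemma \ref{lem:lin}. So $m=1$, and $D$ is a smooth diffeomorphism conjugating $\rho$ to the Fuchsian representation $\theta$. \qed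

\begin{remark}
In (ii) the constant is automatically negative: by (i) the representation is $L$-differentially Fuchsian, and Remark \ref{rem:K} applies.
\end{remark}

\section{The Ptolemy relation: proof of Theorem C}\label{sec:C}

In terms of $g=f^{-1/2}$, invariance \eqref{eq:inv} reads
\begin{equation}\label{eq:ginv}
g(\gamma x,\gamma y)=\gamma'(x)^{1/2}\gamma'(y)^{1/2}g(x,y).
\end{equation}
For $\omega_0$, $g$ is half the distance in an affine chart; in an angular coordinate it is, up to a constant, the length of a chord of the round circle. This explains \eqref{eq:ptolemy}.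

(i)$\Rightarrow$(i$'$) holds because a diffeomorphism between closed sets in our sense is the restriction of a smooth diffeomorphism of $\mathbb S^1$.

(i$'$)$\Rightarrow$(ii). Identify $\mathbb{RP}^1$ with $\mathbb R/\mathbb Z$ by $x=\tan\pi u$. Since $\tan\pi u-\tan\pi v=\sin\pi(u-v)/(\cos\pi u\cos\pi v)$, we get $\omega_0=4\pi^2\,du\wedge dv/\sin^2\pi(u-v)$. If $\psi$ is a $C^1$ diffeomorphism extending $h|_L$, Lemma \ref{lem:compare} gives
\[
g(x,y)=\mathrm{const}\cdot\big|\sin\pi(\psi x-\psi y)\big|\,(\psi'(x)\psi'(y))^{-1/2}\qquad\text{on }L^{(2)} .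
\]
In \eqref{eq:ptolemy} each of the four points occurs once in each term, so the factors $\psi'$ cancel. What remains is Ptolemy's theorem for the four points $e^{2\pi i\psi x},\dots,e^{2\pi i\psi t}$ of the unit circle, whose distances are $2|\sin\pi(\psi x-\psi y)|$, and so on.

(ii)$\Rightarrow$(i). We must produce a map to $\mathbb{RP}^1$ from the function $g$ alone. With suitable signs, \eqref{eq:ptolemy} is the Pl\"ucker relation, which says that the signed $g$ is a determinant $\det(v(x),v(y))$ up to a factor. The conjugacy will be $[v]$.

\emph{The vectors $v(x)$.} By Lemma \ref{lem:const}, $g$ is symmetric on $L^{(2)}$. Fix $r\in L$ and order $L$ by cutting the circle just before $r$, so that $r=\min L$. Put $G(x,y)=g(x,y)=-G(y,x)$ for $x<y$ and $G(x,x)=0$. Then (ii) says that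
\begin{equation}\label{eq:plucker}
G(x,y)G(z,t)-G(x,z)G(y,t)+G(x,t)G(y,z)=0
\end{equation}
for $x<y<z<t$ in $L$. As $G$ is antisymmetric, exchanging $x$ and $y$, or $y$ and $z$, or $z$ and $t$ changes the sign of the left side. So the left side is alternating; in particular it vanishes when two of the points coincide, and \eqref{eq:plucker} holds for all $x,y,z,t\in L$. Fix $p<q$ in $L\setminus\{r\}$ and let $v(x)=(G(x,p),G(x,q))\in\mathbb R^2$. Now \eqref{eq:plucker} with $(z,t)=(p,q)$ reads
\begin{equation}\label{eq:det}
\det(v(x),v(y))=G(x,y)\,G(p,q)\qquad(x,y\in L),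
\end{equation}
with $G(p,q)>0$. So $v(x)\neq0$, and $h:=[v]:L\to\mathbb{RP}^1$ is injective.

\emph{Cyclic order.} Here $\mathbb{RP}^1$ is oriented by increasing angle of lines, that is, by the affine coordinate $u_2/u_1$ of $[u_1:u_2]$. For $x<y<z$ in $L$, \eqref{eq:det} shows that $\det(v(x),v(y))\det(v(y),v(z))\det(v(z),v(x))<0$. The sign of such a product does not change when the vectors are rescaled, and an odd permutation of them reverses it. For unit vectors with angles $\alpha_1<\alpha_2<\alpha_3<\alpha_1+\pi$ the product equals $\sin(\alpha_2-\alpha_1)\sin(\alpha_3-\alpha_2)\sin(\alpha_1-\alpha_3)<0$. So $h$ preserves the cyclic order.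

\emph{Smoothness.} We claim that locally, up to sign, $v$ is the restriction of a smooth function.
\begin{itemize}
\item Near a point of $L\setminus\{p,q,r\}$, the signs in $G(\cdot,p)=\pm g(\cdot,p)$ and $G(\cdot,q)=\pm g(\cdot,q)$ are constant, and $g$ is smooth on $\mathcal C$.
\item Near $r$, $v=\pm(g(\cdot,p),g(\cdot,q))$, because both components change sign when $x$ crosses $r$.
\item Near $p$, the second component is smooth. For the first, choose distinct $p',q'\in L\setminus\{r,p\}$; by \eqref{eq:plucker}
\[
G(x,p)=\frac{G(x,p')G(p,q')-G(x,q')G(p,p')}{G(p',q')},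
\]
which is the restriction of a smooth function near $p$. The roles of the components are exchanged near $q$.
\end{itemize}
So $h$ is Whitney smooth, that is, $C^k$ in the Whitney sense for every $k$. For a local smooth representative $\bar v$ of $\pm v$, put $\delta(x)=\det(\bar v'(x),\bar v(x))$ for $x\in L$. It does not depend on the sign, and $\bar v'(x)$ is determined because $L$ is perfect. The derivative of the angle of $\bar v$ is $-\delta/|\bar v|^2$, so $h'(x)\neq0$ if and only if $\delta(x)\ne0$. It remains to see that $\delta$ has no zero; we show this first on $\mathcal H$, by dynamics, and then on $L$, by the constancy of $\kappa$.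

\emph{$h'\neq0$ on $\mathcal H$.} A point $P\in\mathcal H$ is the attracting fixed point of a hyperbolic $\gamma$. Let $Q$ be the other fixed point, and let $\lambda=\gamma'(P)$. Then $\lambda\leq1$ since $P$ is attracting, and $\lambda\ne1$ by Lemma \ref{lem:lin}. The function $t([u])=\det(u,v(P))/\det(u,v(Q))$ is a chart of $\mathbb{RP}^1$ near $h(P)$, vanishing at $h(P)$. For $x\in L\setminus\{P,Q\}$, \eqref{eq:det} gives $|t(h(x))|=g(x,P)/g(x,Q)$, and by \eqref{eq:ginv}
\[
\frac{|t(h(\gamma x))|}{|t(h(x))|}=\frac{g(\gamma x,P)\,g(x,Q)}{g(\gamma x,Q)\,g(x,P)}=\Big(\frac{\gamma'(P)}{\gamma'(Q)}\Big)^{1/2}=\lambda ,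
\]
as $\gamma'(Q)=\lambda^{-1}$. So $|t(h(\gamma^nx))|=\lambda^n|t(h(x))|$. On the other hand, Lemma \ref{lem:lin} with $p=Q$, $q=P$ gives a smooth coordinate near $P$, vanishing at $P$, in which $\gamma$ is multiplication by $\lambda$; so, for fixed $x$, $|\gamma^nx-P|\leq C\lambda^n$ for all $n\ge0$. Hence $|t(h(\gamma^nx))|\ge C^{-1}|t(h(x))|\,|\gamma^nx-P|$ with $t(h(x))\neq0$ and $\gamma^nx\to P$ in $L\setminus\{P\}$, and $(t\circ h)'(P)\neq0$.

\emph{$h'\neq0$ on $L$.} On $L^{(2)}$, \eqref{eq:det} gives $f=G(p,q)^2/\det(v(x),v(y))^2$. We compute $\partial_x\partial_y\log f$ at points of $L^{(2)}$ from this restriction, writing $v$ for a local representative $\bar v$: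
\[
\partial_x\partial_y\log f=-2\,\frac{\det(v'(x),v'(y))\det(v(x),v(y))-\det(v(x),v'(y))\det(v'(x),v(y))}{\det(v(x),v(y))^2}.
\]
By the Pl\"ucker identity $\det(a,b)\det(c,d)-\det(a,c)\det(b,d)+\det(a,d)\det(b,c)=0$ for $a=v'(x)$, $b=v(x)$, $c=v'(y)$, $d=v(y)$, the numerator of the fraction is $\delta(x)\delta(y)$. With Lemma \ref{lem:const},
\[
K f(x,y)=-2\,\frac{\delta(x)\,\delta(y)}{\det(v(x),v(y))^2}\qquad\text{on }L^{(2)} .
\]
Taking $x\neq y$ in $\mathcal H$ gives $K\neq0$. But then $\delta(x)\neq0$ for every $x\in L$.

By the inverse function theorem applied to local extensions of $h$, and since $h$ is a homeomorphism onto $h(L)$, the map $h^{-1}$ is Whitney smooth on $h(L)$. So $h:L\to h(L)$ is a diffeomorphism.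

\emph{Equivariance.} For distinct $x_1,\dots,x_4\in L$ and $v_i=v(x_i)$, the cross-ratio
\[
\frac{\det(v_1,v_3)\det(v_2,v_4)}{\det(v_1,v_4)\det(v_2,v_3)}
\]
of the points $h(x_i)$ has absolute value $\frac{g(x_1,x_3)g(x_2,x_4)}{g(x_1,x_4)g(x_2,x_3)}$, which is $\Gamma$-invariant by \eqref{eq:ginv}. Its sign depends only on the cyclic order of the $h(x_i)$, hence of the $x_i$, which $\Gamma$ preserves as well. So $(h(\gamma x_i))_i$ and $(h(x_i))_i$ have equal cross-ratios. Therefore the projective transformation $j(\gamma)$ that maps $h(x_i)$ to $h(\gamma x_i)$ for three fixed points $x_i\in L$ satisfies $h\circ\rho(\gamma)=j(\gamma)\circ h$ on all of $L$, and it is unique with this property. It preserves the cyclic order on the infinite set $h(L)$, so $j(\gamma)\in\mathrm{PSL}(2,\mathbb R)$. By uniqueness $j$ is a homomorphism. Lemma \ref{lem:extend} extends $h$ to a homeomorphism conjugating $\rho$ to $j$. \qed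

\begin{remark}
In the affine example $g$ is easy to compute on $L$. Let $x\ne y$ in $L$ have codes with longest common prefix $w$ of length $n$. Then $(x,y)=\rho(w)(x',y')$, where $x',y'$ lie in different arcs $I_c$, $f(x',y')=1$, and $\rho(w)$ has derivative $10^{-n}$ at $x'$ and at $y'$. By \eqref{eq:inv}, $f(x,y)=10^{2n}$ and $g(x,y)=10^{-n}$. So $g$ is an ultrametric on $L$, whereas \eqref{eq:ptolemy} requires it to behave like chord lengths of a circle. With one point in each of the four arcs, \eqref{eq:ptolemy} would read $1=2$.
\end{remark}

\section{Counterexamples close to Fuchsian groups}\label{sec:D}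

In the affine example $K=0$. We now use forms that are locally copies of $\omega_0$ itself, so that $K=-\frac12$; only the way in which the copies fit together is changed.

Let $\gamma_s\in\mathrm{PSL}(2,\mathbb R)$ $(s\in S)$, $\gamma_{\hat s}=\gamma_s^{-1}$, be the generators, and their inverses, of a Schottky group $\Gamma$: free on $k\geq2$ hyperbolic generators, with pairwise disjoint closed arcs $I_s$ such that $\gamma_s(\mathbb S^1\setminus\operatorname{int}I_{\hat s})=I_s$. Choose open arcs with $I_s\subset J_s\subset\overline{J_s}\subset J_s^1$ and with the $\overline{J_s^1}$ pairwise disjoint. The parameters are families $\mathbf A=(A_{cd})_{c\neq d\in S}$ in $\mathrm{PSL}(2,\mathbb R)$, close to $1$, with $A_{dc}=A_{cd}^{-1}$. The plan is to have the form $(1\times A_{cd})^*\omega_0$ near $L_c\times L_d$, where $L_c=L\cap I_c$, and to correct the generators so that (H3) holds. Write $A_{sd}=\exp X_{sd}$ with $X_{sd}$ small, and let $n_s$ be the time-one flow of the vector field $\sum_{d\neq s}\chi_dX_{sd}$, where $\chi_d$ is a cutoff function compactly supported in $J_d^1$ and equal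 to $1$ near $\overline{J_d}$. For $\mathbf A$ close to $1$, flow lines starting in $\overline{J_d}$ stay in the region where $\chi_d=1$ during time one, so
\[
n_s=A_{sd}\text{ on }\overline{J_d},\quad n_s(J_d^1)=J_d^1\quad(d\neq s),\qquad n_s=\mathrm{id}\ \text{ off }\bigcup_{d\neq s}J_d^1 .
\]
In particular $A_{sd}(\overline{J_d})\subset J_d^1$ for $d\neq s$. Define $\rho_{\mathbf A}:\Gamma\to\mathrm{Diff}(\mathbb S^1)$ on the generators and their inverses by
\[
\rho_s=\rho_{\mathbf A}(s)=n_s^{-1}\,\gamma_s\,n_{\hat s},
\]
which is consistent, since $n_{\hat s}^{-1}\gamma_{\hat s}n_s=(n_s^{-1}\gamma_sn_{\hat s})^{-1}$. As $\mathbf A\to1$, $\rho_s\to\gamma_s$ in the $C^\infty$ topology.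

\begin{theoremD}
For $\mathbf A$ close enough to $1$, $\rho_{\mathbf A}$ is non elementary and area-preserving. It is $L$-differentially Fuchsian if and only if
\begin{equation}\label{eq:cocycle}
A_{cd}A_{de}=A_{ce}\qquad\text{for all distinct }c,d,e\in S .
\end{equation}
The families satisfying \eqref{eq:cocycle} form a subset of dimension $3(2k-1)$ of the parameter space, which has dimension $3k(2k-1)$; in particular there are representations that are non elementary, area-preserving and not $L$-differentially Fuchsian arbitrarily $C^\infty$-close to $\Gamma$ on generators.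
\end{theoremD}

\begin{proof}
\emph{The condition and the count.} The parameter space has one factor $\mathrm{PSL}(2,\mathbb R)$ for each of the $k(2k-1)$ pairs $\{c,d\}$. Fix $c_0\in S$. If \eqref{eq:cocycle} holds, put $B_{c_0}=1$ and $B_c=A_{c_0c}$ for $c\neq c_0$. Then
\begin{equation}\label{eq:cobound}
A_{cd}=B_c^{-1}B_d\qquad(c\neq d):
\end{equation}
for $c,d\neq c_0$ this is $A_{cc_0}A_{c_0d}=A_{cd}$, and otherwise it is immediate. Conversely, if \eqref{eq:cobound} holds for some elements $B_c$, then so does \eqref{eq:cocycle}. So the solutions are freely parametrized by the $2k-1$ elements $A_{c_0c}$. An explicit violation arbitrarily close to $1$: fix $c\neq d$ and let all parameters be $1$ except $A_{cd}\neq1$ and $A_{dc}=A_{cd}^{-1}$; then $A_{cd}A_{de}=A_{cd}\neq1=A_{ce}$ for any third letter $e$. It remains to prove the first two assertions.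

\emph{Hypothesis \textup{(H1)}.} The map $n_{\hat s}$ is the identity on $I_{\hat s}$, so it preserves $\mathbb S^1\setminus\operatorname{int}I_{\hat s}$, which $\gamma_s$ maps onto $I_s$, where $n_s^{-1}$ is the identity. This is (H1). Likewise, for $c\neq\hat s$ the map $n_{\hat s}=A_{\hat sc}$ sends $\overline{J_c}$ into $J_c^1$, which is disjoint from $I_{\hat s}$, and $\gamma_s$ sends $J_c^1$ into $\operatorname{int}I_s$, where $n_s^{-1}=\mathrm{id}$. So
\begin{equation}\label{eq:phi}
\rho_s=\varphi_{sc}:=\gamma_sA_{\hat sc}\ \text{ on }\overline{J_c},\qquad \varphi_{sc}(\overline{J_c})\subset\operatorname{int}I_s\qquad(c\neq\hat s).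
\end{equation}

\emph{Hypothesis \textup{(H2)}.} For an open arc $J=(\alpha,\beta)$ in an affine chart containing $\overline J$, let $d_J$ be its Hilbert metric, with density $\frac1{x-\alpha}+\frac1{\beta-x}$. It is the logarithm of a cross-ratio, so projective maps are isometries $(J,d_J)\to(\varphi(J),d_{\varphi(J)})$. If $\overline{J'}\subset J$, then $d_J\leq\theta d_{J'}$ on $J'$ for some $\theta<1$: the ratio of the density of $d_J$ to that of $d_{J'}$ is continuous and less than $1$ on $J'$, and it tends to $0$ at the ends of $J'$. By \eqref{eq:phi}, applied with $J'=\varphi_{sc}(J_c)$ and $J=J_s$, there is $\theta<1$ such that every $\varphi_{sc}:(J_c,d_{J_c})\to(J_s,d_{J_s})$ is $\theta$-Lipschitz. So $I_w=\varphi_{s_1s_2}\cdots\varphi_{s_{n-1}s_n}(I_{s_n})$ has $d_{J_{s_1}}$-diameter at most $\theta^{n-1}\max_c\operatorname{diam}_{d_{J_c}}I_c$. As $I_w$ is contained in the compact subset $I_{s_1}$ of $J_{s_1}$, on which $d_{J_{s_1}}$ is comparable to the distance of $\mathbb S^1$, (H2) follows.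

\emph{Hypothesis \textup{(H3)}.} Let $\omega_{cd}=(1\times A_{cd})^*\omega_0$ on $J_c\times J_d$. It is defined and positive, since $A_{cd}J_d\subset J_d^1$ is disjoint from $J_c$. Invariance of $\omega_0$ under $A\times A$ gives $(A\times1)^*\omega_0=(1\times A^{-1})^*\omega_0$ for $A\in\mathrm{PSL}(2,\mathbb R)$. With $\tau^*\omega_0=-\omega_0$,
\[
\tau^*\omega_{cd}=-(A_{cd}\times1)^*\omega_0=-(1\times A_{dc})^*\omega_0=-\omega_{dc}.
\]
Let $c\neq\hat s$ and $d\neq s$. On $J_c\times\rho_{\hat s}(J_d)$, $\rho_s\times\rho_s$ is $\varphi_{sc}\times\varphi_{\hat sd}^{-1}$, with $\varphi_{\hat sd}=\gamma_{\hat s}A_{sd}$ and $\varphi_{\hat sd}^{-1}=A_{sd}^{-1}\gamma_s$. Hence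
\[
(\rho_s\times\rho_s)^*\omega_{sd}=(\gamma_sA_{\hat sc}\times A_{sd}A_{sd}^{-1}\gamma_s)^*\omega_0=(A_{\hat sc}\times1)^*\omega_0=(1\times A_{c\hat s})^*\omega_0=\omega_{c\hat s}.
\]

By Lemma \ref{lem:limit} and Proposition \ref{prop:ext}, $\rho_{\mathbf A}$ is non elementary and preserves a form $f\,dx\wedge dy$ equal to $\omega_{cd}$ on $L_c\times L_d$ for $c\neq d$. The curvature on $L_c\times L_d$ is determined by this restriction, so $K=-\frac12$.

\emph{If \eqref{eq:cocycle} holds.} With $B_c$ as in \eqref{eq:cobound}, put $j(s)=B_s\gamma_sB_{\hat s}^{-1}$, so that $j(\hat s)=j(s)^{-1}$ and $j$ extends to a homomorphism $\Gamma\to\mathrm{PSL}(2,\mathbb R)$, and let $h=B_c$ on $L_c$. Since $B_cJ_c\subset J_c^1$ and these arcs are disjoint and cyclically ordered as the $J_c$, $h$ preserves the cyclic order and is a diffeomorphism of $L$ onto its image. On $L_c$ with $c\neq\hat s$, as $\rho_s(L_c)\subset L_s$,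
\[
h\rho_s=B_s\gamma_sA_{\hat sc}=B_s\gamma_sB_{\hat s}^{-1}B_c=j(s)h .
\]
If $y\in L_{\hat s}$, then $y\in\operatorname{int}I_{\hat s}$ and $y'=\rho_sy\in L\setminus I_s$, so $y'\in L_d$ with $d\neq s$. The case already treated, for $\hat s$, gives $h(y)=h(\rho_{\hat s}y')=j(\hat s)h(y')$, that is, $h(\rho_sy)=j(s)h(y)$. So $h\rho_{\mathbf A}(\gamma)=j(\gamma)h$ on $L$ for all $\gamma$. By Lemma \ref{lem:extend}, $\rho_{\mathbf A}$ is $L$-differentially Fuchsian.

\emph{Conversely}, suppose that $\rho_{\mathbf A}$ is $L$-differentially Fuchsian, via $h$. The idea is that $f$ determines cross-ratios of points of $L$, which we compute from $\omega_{cd}$ and from $h$. Let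
\[
\mathrm{cr}(x_1,x_2;z_1,z_2)=\frac{(x_1-z_2)(x_2-z_1)}{(x_1-z_1)(x_2-z_2)} .
\]
The quantity
\[
\frac{f(x_1,y_1)f(x_2,y_2)}{f(x_1,y_2)f(x_2,y_1)}
\]
does not depend on the coordinate and is unchanged when $f$ is multiplied by a constant. For distinct $x_1,x_2\in L_c$ and distinct $y_1,y_2\in L_d$, $c\neq d$, we compute it in two ways. From $\omega_{cd}$, with density $4A_{cd}'(y)/(x-A_{cd}y)^2$, it equals $\mathrm{cr}(x_1,x_2;A_{cd}y_1,A_{cd}y_2)^2$. From Lemma \ref{lem:compare} it equals $\mathrm{cr}(hx_1,hx_2;hy_1,hy_2)^2$. Both cross-ratios are positive, because in each of them the first pair does not separate the second: $x_1,x_2\in J_c$ while $A_{cd}y_1,A_{cd}y_2\in J_d^1$, and $h$ preserves the cyclic order. Hence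
\begin{equation}\label{eq:cr}
\mathrm{cr}(x_1,x_2;A_{cd}y_1,A_{cd}y_2)=\mathrm{cr}(hx_1,hx_2;hy_1,hy_2).
\end{equation}
Fix $x_2,y_1,y_2$. The left side is a nonconstant projective function of $x_1$, the right side the same kind of function of $h(x_1)$. So $h=B_c$ on $L_c\setminus\{x_2\}$, hence by continuity on $L_c$, for a projective transformation $B_c$. It preserves the cyclic order on the infinite set $L_c$, so $B_c\in\mathrm{PSL}(2,\mathbb R)$, and it is determined by $h|_{L_c}$. We obtain such a $B_c$ for every $c\in S$, and by projective invariance the right side of \eqref{eq:cr} becomes $\mathrm{cr}(x_1,x_2;B_c^{-1}B_dy_1,B_c^{-1}B_dy_2)$. Two rational functions of $x_1$ agreeing on an infinite set are equal, so they have the same pole: $A_{cd}y_1=B_c^{-1}B_dy_1$. This holds for all $y_1$ in the infinite set $L_d$. So $A_{cd}=B_c^{-1}B_d$ for all $c\neq d$, which implies \eqref{eq:cocycle}.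
\end{proof}

\begin{thebibliography}{9}

\bibitem{Beardon}
Beardon, \emph{The Geometry of Discrete Groups}.

\bibitem{Monclair}
Daniel Monclair, \emph{Differentiable conjugacy for groups of area preserving circle diffeomorphisms}, arXiv:1402.0424 (2014).

\end{thebibliography}

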